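\title{Frozen-boundary diffusion and the Stefan problem}

\begin{abstract}
In frozen-boundary diffusion with parameter $\alpha\in(0,1)$, a unit mass starts at the origin of $\mathbb Z$. At each step the leftmost and the rightmost $\alpha/2$ of the mass stay in place, and the rest performs one step of the discrete heat equation. We prove the conjecture that the boundary $\beta_t$ of the process satisfies $\beta_t/\sqrt t\to\lambda$ for a constant $\lambda=\lambda(\alpha)>0$. The constant is explicit, and $\beta_t=\lambda\sqrt t+O(1)$, an error of optimal order. We also identify the scaling limit of the mass distribution and allow general initial data. The proof compares a twice summed tail function, which obeys a monotone scheme that is nonexpansive in the supremum norm, with a similarity solution of the Stefan problem plus a bounded corrector.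
\end{abstract}

\section{The process and the results}

Fix $\alpha\in(0,1)$. For a probability measure $\mu$ on $\mathbb Z$ define the right and left boundaries
\[
\beta(\mu)=\sup\{x\in\mathbb Z:\mu([x,\infty))\ge\tfrac\alpha2\},\qquad
\beta^-(\mu)=\inf\{x\in\mathbb Z:\mu((-\infty,x])\ge\tfrac\alpha2\}.
\]
The \emph{right frozen part} $\nu^R$ of $\mu$ is its rightmost $\frac\alpha2$ of mass: it agrees with $\mu$ on $(\beta(\mu),\infty)$, vanishes to the left of $\beta(\mu)$, and at the site $\beta(\mu)$ takes the portion needed to make its total mass $\frac\alpha2$. The \emph{left frozen part} $\nu^L$ is defined in the same way from the left. The \emph{free part} $\varphi=\mu-\nu^L-\nu^R$ has mass $1-\alpha$, and it is nonnegative (Lemma~\ref{lem:tails}). One step of the dynamics keeps the frozen parts in place and splits the free mass at each site equally between the two neighbors: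
\begin{equation}\label{eq:rule}
\mu_{t+1}=\nu_t^L+\nu_t^R+\varphi_t*\tfrac12(\delta_{-1}+\delta_1).
\end{equation}
The frozen parts are recomputed at every step, so frozen mass is released once enough other mass has jumped past it. \emph{Frozen-boundary diffusion} with parameter $\alpha$ is the sequence $(\mu_t)_{t\ge0}$ given by \eqref{eq:rule} with $\mu_0=\delta_0$. Each $\mu_t$ is then symmetric, and $\beta_t=\beta(\mu_t)$ is the boundary of the process.

It is known that the boundary is diffusive: there are $a,b>0$ and $t_0$, depending on $\alpha$, with $a\sqrt t<\beta_t<b\sqrt t$ for $t\ge t_0$. (We do not use this fact.) The problem we treat, which comes from \cite{FGPS}, is the conjecture that for every $\alpha\in(0,1)$ the ratio $\beta_t/\sqrt t$ converges to a positive limit. We prove it and identify the limit. Let $\lambda=\lambda(\alpha)$ be the positive root of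
\begin{equation}\label{eq:lambda}
\lambda e^{\lambda^2/2}\int_0^\lambda e^{-s^2/2}\,ds=\frac{1-\alpha}{\alpha}.
\end{equation}
The root exists and is unique because the left side increases strictly and continuously from $0$ to $\infty$.

\begin{theorem}\label{thm:main}
For every $\alpha\in(0,1)$ there is $C=C(\alpha)$ such that $|\beta_t-\lambda\sqrt t|\le C$ for all $t\ge0$. In particular $\beta_t/\sqrt t\to\lambda>0$.
\end{theorem}

Let $\pi$ be the probability measure with atoms $\frac\alpha2$ at $\pm\lambda$ and density $\kappa e^{-\xi^2/2}$ on $(-\lambda,\lambda)$, where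
\begin{equation}\label{eq:kappa}
\kappa=\frac{1-\alpha}{2\int_0^\lambda e^{-s^2/2}\,ds}.
\end{equation}
The \emph{L\'evy distance} of two laws on $\mathbb R$ with distribution functions $F_1,F_2$ is the infimum of the $\varepsilon>0$ such that $F_1(\xi-\varepsilon)-\varepsilon\le F_2(\xi)\le F_1(\xi+\varepsilon)+\varepsilon$ for all $\xi$; convergence in this distance is weak convergence.

\begin{theorem}\label{thm:more}
Let $\alpha\in(0,1)$.
\begin{itemize}
\item[(a)] The order of the error in Theorem~\ref{thm:main} is optimal: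
\[\limsup_{t}(\beta_t-\lambda\sqrt t)-\liminf_{t}(\beta_t-\lambda\sqrt t)\ge1 .\]
\item[(b)] The law $\mu_t$ rescaled by $\sqrt t$ converges to $\pi$, and the L\'evy distance is $O(t^{-1/3})$.
\item[(c)] If $\mu_0$ is any probability measure on $\mathbb Z$, symmetric or not, with finite second moment, and $\mu_t$ evolves by \eqref{eq:rule}, then $\beta(\mu_t)=\lambda\sqrt t+O(1)$ and $\beta^-(\mu_t)=-\lambda\sqrt t+O(1)$.
\end{itemize}
\end{theorem}

Section~\ref{sec:guess} explains where $\pi$ and \eqref{eq:lambda} come from. Section~\ref{sec:potential} rewrites the dynamics as a monotone scheme for a potential $N_t$, and Section~\ref{sec:similarity} introduces its continuum counterpart $U_t$ and shows how a bound on $N_t-U_t$ locates the boundary. In Section~\ref{sec:error} a direct estimate gives the conjecture with error $O(t^{1/4})$; the corrector of Section~\ref{sec:corrector} makes the error bounded, and Section~\ref{sec:proofs} finishes the proofs.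

Throughout, $\Delta f(y)=f(y+1)+f(y-1)-2f(y)$ and $s_+=\max(s,0)$, $s_-=\max(-s,0)$. We treat general initial data from the start: $\mu_0$ has finite second moment, mean $m$ and variance $\sigma^2$, $X_t$ is a random variable with law $\mu_t$, and $\beta_t=\beta(\mu_t)$. For $\mu_0=\delta_0$ we have $m=\sigma=0$.

\section{First steps and a guess}\label{sec:guess}

\begin{example}\label{ex:half}
Let $\alpha=\frac12$ and $\mu_0=\delta_0$, so that mass $\frac14$ is frozen on each side. In the table, $\varphi_t$ is obtained from $\mu_t$ by removing the outermost $\frac14$ on each side, and the next column follows from $\mu_{t+1}(x)=\mu_t(x)-\varphi_t(x)+\frac12(\varphi_t(x-1)+\varphi_t(x+1))$. No mass lies beyond $\pm2$ up to time $5$.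
\[
\begin{array}{c|cccccc}
t&0&1&2&3&4&5\\ \hline
\mu_t(0)&1&1/2&0&1/4&1/8&3/16\\
\mu_t(\pm1)&0&1/4&1/2&1/4&1/4&1/8\\
\mu_t(\pm2)&0&0&0&1/8&3/16&9/32\\ \hline
\varphi_t(0)&1/2&1/2&0&1/4&1/8&3/16\\
\varphi_t(\pm1)&0&0&1/4&1/8&3/16&1/8\\
\varphi_t(\pm2)&0&0&0&0&0&1/32\\ \hline
\beta_t&0&1&1&1&1&2
\end{array}
\]
The boundary waits at site $1$ while site $2$ fills up, and it advances only when site $2$ holds the amount $\frac\alpha2$. The second moments of $\mu_0,\dots,\mu_5$ are $0,\frac12,1,\frac32,2,\frac52$.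
\end{example}

The last pattern is exact. By \eqref{eq:rule}, for every $f:\mathbb Z\to\mathbb R$ of at most quadratic growth,
\begin{equation}\label{eq:generator}
Ef(X_{t+1})-Ef(X_t)=\tfrac12\sum_x\Delta f(x)\,\varphi_t(x).
\end{equation}
For $f(x)=x$ and $f(x)=x^2$ we have $\Delta f=0$ and $\Delta f=2$, so
\begin{equation}\label{eq:moments}
EX_t=m,\qquad \operatorname{Var}X_t=\sigma^2+(1-\alpha)t .
\end{equation}
For $\mu_0=\delta_0$ this gives a diffusive upper bound in one line: if $\beta_t>0$, each of $[\beta_t,\infty)$ and $(-\infty,-\beta_t]$ carries mass at least $\frac\alpha2$, so $\alpha\beta_t^2\le(1-\alpha)t$.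

It also suggests the value of the limit. Suppose that the frozen mass sits near $\pm\lambda\sqrt t$ for some unknown $\lambda$, and that in between the free mass has density $t^{-1/2}f(x/\sqrt t)$ solving the heat equation $\partial_t u=\frac12\partial_x^2u$. Then $(f'+\xi f)'=0$, and for even $f$ this forces $f'+\xi f=0$, that is, $f=\kappa e^{-\xi^2/2}$. The free mass is $1-\alpha$, which gives \eqref{eq:kappa}. So the rescaled law should be $\pi$, with $\lambda$ still to be found. Integrating by parts,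
\[
\int\xi^2\,d\pi=\alpha\lambda^2+\kappa\Big(2\int_0^\lambda e^{-s^2/2}ds-2\lambda e^{-\lambda^2/2}\Big)=1-\alpha+\lambda\big(\alpha\lambda-2\kappa e^{-\lambda^2/2}\big).
\]
By \eqref{eq:moments} this should equal $1-\alpha$, which happens exactly when
\begin{equation}\label{eq:stefan}
\tfrac\alpha2\,\lambda=\kappa e^{-\lambda^2/2}.
\end{equation}
Given \eqref{eq:kappa}, this is \eqref{eq:lambda}. In particular, with our choice of $\lambda$ the law $\pi$ has second moment $1-\alpha$. As a check, when $\alpha\to0$ we get $\lambda\to\infty$ and $\kappa\to1/\sqrt{2\pi}$, so $\pi$ tends to the standard Gaussian law, the limit for simple random walk.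

\section{A monotone scheme for the potential}\label{sec:potential}

The rule \eqref{eq:rule} is nonlocal: whether mass at $x$ moves depends on all the mass to its right. In terms of tails it becomes local. For $y\in\mathbb Z+\frac12$ and $v\in\mathbb R$ put
\[
V_t(y)=\mu_t((y,\infty)),\qquad G(v)=\min\{(v-\tfrac\alpha2)_+,\,1-\alpha\}.
\]
The function $G$ is $0$ on $(-\infty,\frac\alpha2]$, has slope $1$ on $[\frac\alpha2,1-\frac\alpha2]$, and equals $1-\alpha$ on $[1-\frac\alpha2,\infty)$. It is nondecreasing and $1$-Lipschitz, and $G(1-v)=1-\alpha-G(v)$.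

\begin{lemma}\label{lem:tails}
For all $t\ge0$ and $y\in\mathbb Z+\frac12$:
\begin{itemize}
\item[(a)] $\varphi_t((y,\infty))=G(V_t(y))$, and $\varphi_t\ge0$;
\item[(b)] $\beta_t>y$ if and only if $V_t(y)\ge\frac\alpha2$;
\item[(c)] $\beta_{t+1}\ge\beta_t$.
\end{itemize}
\end{lemma}

\begin{proof}
Write $V=V_t(y)$. By definition $\nu_t^R((y,\infty))=\min(V,\frac\alpha2)$ and $\nu_t^L((-\infty,y))=\min(1-V,\frac\alpha2)$, so $\nu_t^L((y,\infty))=(V-1+\frac\alpha2)_+$. The free mass in $(y,\infty)$ is therefore $(V-\frac\alpha2)_+-(V-1+\frac\alpha2)_+=G(V)$. This is nonincreasing in $y$, so $\varphi_t\ge0$. Part (b) holds because $V_t(y)=\mu_t([y+\frac12,\infty))$ is nonincreasing in $y$. For (c), $\mu_{t+1}\ge\nu_t^R$, and $\nu_t^R$ puts mass $\frac\alpha2$ on $[\beta_t,\infty)$.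
\end{proof}

Applying \eqref{eq:generator} to the indicator of $(y,\infty)$ and using (a), we obtain
\begin{equation}\label{eq:V}
V_{t+1}=V_t+\tfrac12\Delta\,G(V_t).
\end{equation}
This is an explicit scheme for $\partial_tv=\frac12\partial_x^2G(v)$, the Stefan problem of melting ice: $v$ is the heat content, $G(v)$ the temperature, and the interval $[0,\frac\alpha2]$ on which $G$ vanishes is the latent heat that a site must absorb before it warms up. The tail function of $\pi$, rescaled by $\sqrt t$, is the Neumann similarity solution. At the front $x=\lambda\sqrt t$ it jumps by $\frac\alpha2$ while the slope of $G(v)$ jumps by $\kappa e^{-\lambda^2/2}/\sqrt t$; balancing the point masses in $\partial_tv$ and $\frac12\partial_x^2G(v)$ gives \eqref{eq:stefan} again. We use this picture only as a guide.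

The jump is the obstacle to comparing $V_t$ with the similarity solution directly: the profile differs from each of its translates by at least $\frac\alpha2$ in the supremum norm, and in Example~\ref{ex:half} the values $V_3(\frac32)=\frac18$ and $V_4(\frac32)=\frac3{16}$ lie inside the gap $(0,\frac\alpha2)$ that the profile skips. We therefore sum $V_t$ twice. On $\mathbb Z+\frac12$ let
\[
\psi(s)=\tfrac12\big(s^2-\tfrac14\big)\ \text{ for } s>0,\qquad \psi(s)=0\ \text{ for } s<0,
\]
so that $\psi(\frac12),\psi(\frac32),\psi(\frac52),\dots$ are the triangular numbers $0,1,3,\dots$. The function $\psi$ is nondecreasing, and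
\begin{equation}\label{eq:psi}
\Delta\psi(s)=\mathbf 1_{s>0},\qquad \tfrac12s_+^2-\tfrac18\le\psi(s)\le\tfrac12s_+^2,\qquad \psi(s)+\psi(-s)=\tfrac12s^2-\tfrac18 .
\end{equation}
For the first identity, $\Delta\psi(s)=1$ for $s\ge\frac32$ since $\psi$ is the quadratic at all three points, $\Delta\psi(\frac12)=1+0-0=1$, and $\Delta\psi(s)=0$ for $s\le-\frac12$ since $\psi(\frac12)=0$. The \emph{potential} is
\[
N_t(y)=E\,\psi(X_t-y),\qquad y\in\mathbb Z+\tfrac12 ,
\]
a one-sided second moment about $y$. Since $\psi(x-y)=\sum_{y<z<x}(z-y)$, with $z$ running over half-integers, it equals the double sum $\sum_{z>y}(z-y)V_t(z)$. It is finite by \eqref{eq:moments}. This is where the second moment hypothesis enters: if $E(X_0)_+^2=\infty$, then $N_0\equiv\infty$. For a real function $f$ on $\mathbb R$ or on $\mathbb Z+\frac12$ define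
\[
Tf=f+\tfrac12G(\Delta f).
\]

\begin{lemma}\label{lem:scheme}
\begin{itemize}
\item[(a)] $\Delta N_t=V_t$, and $N_{t+1}=N_t+\frac12G(V_t)=TN_t$.
\item[(b)] If $f\le g$ then $Tf\le Tg$, and $T(f+c)=Tf+c$ for constants $c$. Hence $\sup|Tf-Tg|\le\sup|f-g|$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:psi}, the second difference of $\psi(x-y)$, in $x$ or in $y$, is $\mathbf 1_{x>y}$. In $y$ this gives $\Delta N_t(y)=P(X_t>y)$. In $x$, by \eqref{eq:generator} and Lemma~\ref{lem:tails}(a), it gives $N_{t+1}(y)-N_t(y)=\frac12\varphi_t((y,\infty))=\frac12G(V_t(y))$.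

(b) The value $Tf(y)=f(y)+\frac12G\big(f(y+1)+f(y-1)-2f(y)\big)$ is nondecreasing in $f(y\pm1)$ because $G$ is nondecreasing. If $f(y)$ increases by $\delta\ge0$, the second term decreases by at most $\frac12\cdot2\delta=\delta$ because $G$ is $1$-Lipschitz, so $Tf(y)$ does not decrease. Constants have $\Delta c=0$. If $|f-g|\le c$, then $g-c\le f\le g+c$ gives $Tg-c\le Tf\le Tg+c$.
\end{proof}

The scheme \eqref{eq:V} does not commute with adding constants; $T$ does, and this lets errors be added up in the supremum norm. The potential also still sees the boundary. In Example~\ref{ex:half}, $N_t(\frac12)=\mu_t(2)$ for $t\le5$, and the recursion $N_{t+1}(\frac12)=N_t(\frac12)+\frac12G(V_t(\frac12))$ reads $0+\frac18=\frac18$, $\frac18+\frac1{16}=\frac3{16}$, $\frac3{16}+\frac3{32}=\frac9{32}$ for $t=2,3,4$. At the next site $N_t(\frac32)=0$ for $t\le5$, and $N_6(\frac32)=\frac12G(\frac9{32})=\frac1{64}$. The potential at $y$ starts to grow only after the boundary has passed $y$. Conversely, a boundary far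 beyond $y$ forces $N_t(y)$ to be large. Lemma~\ref{lem:reading} makes both statements quantitative.

We recall two formulas for second differences. If $f\in C^1(\mathbb R)$ has a Lipschitz derivative and $k>0$, Taylor's formula with integral remainder gives
\begin{equation}\label{eq:tent}
f(x+k)-2f(x)+f(x-k)=\int_{-k}^k(k-|r|)f''(x+r)\,dr .
\end{equation}
For a function on a lattice and an integer $k\ge1$,
\begin{equation}\label{eq:tentd}
f(x+k)-2f(x)+f(x-k)=\sum_{|j|<k}(k-|j|)\,\Delta f(x+j),
\end{equation}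
because telescoping twice writes the left side as $\sum_{i,l=0}^{k-1}\Delta f(x+i-l)$, and $j=i-l$ in $k-|j|$ ways. In both formulas the weights have total $k^2$.

\section{The similarity solution}\label{sec:similarity}

Let $Z$ have law $\pi$, and let
\[
h(\xi)=P(Z>\xi),\qquad \theta=G\circ h .
\]
Then $h$ is nonincreasing, $h=1$ on $(-\infty,-\lambda)$, $h=0$ on $[\lambda,\infty)$, and $h=\frac\alpha2+\theta$ on $[-\lambda,\lambda)$, where
\[
\theta(\xi)=\kappa\int_\xi^\lambda e^{-r^2/2}\,dr\qquad(|\xi|\le\lambda).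
\]
Moreover $\theta=0$ on $[\lambda,\infty)$ and $\theta=1-\alpha$ on $(-\infty,-\lambda]$. Thus $\theta$ is the tail of the free part of $\pi$; it is nonincreasing and $\kappa$-Lipschitz. By symmetry of $\pi$, $\theta(-\xi)=1-\alpha-\theta(\xi)$ for all $\xi$, and $h(-\xi)=1-h(\xi)$ for $\xi\ne\pm\lambda$. The continuum potential is the potential of $\sqrt t\,Z$:
\[
U_t(x)=\tfrac12E\big(\sqrt t\,Z-x\big)_+^2,\qquad t\ge0,\ x\in\mathbb R .
\]

\begin{lemma}\label{lem:U}
\begin{itemize}
\item[(a)] $U_{t'}(x)-U_t(x)=\frac12\int_t^{t'}\theta(x/\sqrt s)\,ds$ for $0\le t\le t'$.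
\item[(b)] For $t>0$, $U_t$ is $C^1$ with Lipschitz derivative and $U_t''(x)=h(x/\sqrt t)$ a.e.
\item[(c)] $U_t(x)+U_t(-x)=\frac12x^2+\frac12(1-\alpha)t$.
\item[(d)] $U_t(x)=0$ for $x\ge\lambda\sqrt t$, and $U_t(x)\ge\frac\alpha4(\lambda\sqrt t-x)_+^2$ for all $x$.
\end{itemize}
\end{lemma}

Parts (a) and (b) say that $\partial_tU=\frac12G(\partial_x^2U)$, the continuum form of $N_{t+1}=TN_t$.

\begin{proof}
Since $Z$ is bounded and $s\mapsto s_+^2$ is $C^1$, we may differentiate under the expectation for $t>0$, and $U$ is continuous at $t=0$.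

(a) With $\xi=x/\sqrt t$ we have $\partial_tU_t(x)=\frac1{2\sqrt t}E[Z(\sqrt tZ-x)_+]=\frac12E[Z(Z-\xi)_+]$, so we must show $E[Z(Z-\xi)_+]=\theta(\xi)$. For $\xi\ge\lambda$ both sides vanish. For $|\xi|\le\lambda$ the atom at $-\lambda$ contributes nothing, and an integration by parts gives
\begin{equation}\label{eq:key}
E[Z(Z-\xi)_+]=\tfrac\alpha2\lambda(\lambda-\xi)+\kappa\int_\xi^\lambda r e^{-r^2/2}(r-\xi)\,dr=(\lambda-\xi)\big(\tfrac\alpha2\lambda-\kappa e^{-\lambda^2/2}\big)+\theta(\xi).
\end{equation}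
The bracket vanishes by \eqref{eq:stefan}. For $\xi\le-\lambda$ the expectation is $EZ^2-\xi EZ=1-\alpha$, by the second moment computed in Section~\ref{sec:guess}.

(b) $U_t'(x)=-E(\sqrt tZ-x)_+=-\int_x^\infty h(r/\sqrt t)\,dr$, and $0\le h\le1$.

(c) By symmetry of $Z$, $U_t(-x)=\frac12E(\sqrt tZ-x)_-^2$, so the sum is $\frac12E(\sqrt tZ-x)^2$.

(d) $Z\le\lambda$, and $P(Z=\lambda)=\frac\alpha2$.
\end{proof}

The defining equation of $\lambda$ enters the proofs only through parts (a) and (c). With any other value of $\lambda$, \eqref{eq:key} leaves an error of order one in $\partial_tU$ at every time.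

We measure the distance between the two potentials, after centering at the mean, by
\[
\mathcal E_t=\sup_{y\in\mathbb Z+1/2}\big|N_t(y)-U_t(y-m)\big| .
\]

\begin{lemma}\label{lem:initial}
We have $N_0(y)\le\frac{\sigma^2}2$ for $y\ge m$, and $\mathcal E_t\le\frac{\sigma^2}2+\frac18+\frac12(1-\alpha)t$ for all $t\ge0$.
\end{lemma}

\begin{proof}
Here $U_0(y-m)=\frac12(m-y)_+^2$. If $y\ge m$, then $0\le E(X_0-y)_+^2\le E(X_0-m)_+^2\le\sigma^2$. If $y<m$, then $E(X_0-y)_+^2=(m-y)^2+\sigma^2-E(X_0-y)_-^2$ with $0\le E(X_0-y)_-^2\le E(X_0-m)_-^2\le\sigma^2$. In both cases $\frac12E(X_0-y)_+^2-U_0(y-m)\in[0,\frac{\sigma^2}2]$, and \eqref{eq:psi} gives $N_0(y)-U_0(y-m)\in[-\frac18,\frac{\sigma^2}2]$. This proves the first claim and the case $t=0$ of the second. By Lemmas~\ref{lem:scheme}(a) and \ref{lem:U}(a), both $N_t-N_0$ and $U_t-U_0$ take values in $[0,\frac12(1-\alpha)t]$.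
\end{proof}

\begin{lemma}\label{lem:reading}
Let $t\ge0$ and $q_t=\sqrt{(4\mathcal E_t+2\sigma^2)/\alpha}$. Then
\[
\min(m,\beta_0)-q_t-1\ \le\ \beta_t-\lambda\sqrt t\ \le\ m+q_t+\tfrac32 .
\]
\end{lemma}

\begin{proof}
\emph{Upper bound.} Let $y$ be the least half-integer with $y\ge m+\lambda\sqrt t$, so $y<m+\lambda\sqrt t+1$. There is nothing to prove if $\beta_t<y$. Otherwise, since $U_t(y-m)=0$ and $P(X_t\ge\beta_t)\ge\frac\alpha2$,
\[
\mathcal E_t\ge N_t(y)\ge\tfrac\alpha2\,\psi(\beta_t-y)=\tfrac\alpha4\big((\beta_t-y)^2-\tfrac14\big).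
\]
Hence $(\beta_t-y)^2\le q_t^2+\frac14$ and $\beta_t\le y+q_t+\frac12$.

\emph{Lower bound.} If $\lambda\sqrt t\le q_t+1$, then $\beta_t\ge\beta_0\ge\beta_0+\lambda\sqrt t-q_t-1$ by Lemma~\ref{lem:tails}(c). Otherwise take the half-integer $y\in[m+\lambda\sqrt t-q_t-1,\ m+\lambda\sqrt t-q_t)$; it satisfies $y>m$. By Lemmas~\ref{lem:U}(d) and \ref{lem:initial},
\[
N_t(y)\ge U_t(y-m)-\mathcal E_t>\tfrac\alpha4q_t^2-\mathcal E_t=\tfrac{\sigma^2}2\ge N_0(y).
\]
Since $N_t(y)-N_0(y)=\frac12\sum_{s<t}G(V_s(y))$, there is $s<t$ with $V_s(y)>\frac\alpha2$. By Lemma~\ref{lem:tails}(b),(c), $\beta_t\ge\beta_s>y\ge m+\lambda\sqrt t-q_t-1$.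
\end{proof}

So an error $\mathcal E_t$ in the potential costs $O(1+\sqrt{\mathcal E_t})$ in the boundary. Both bounds rest on the atom $\frac\alpha2>0$.

\section{The consistency error and a first proof of the conjecture}\label{sec:error}

The function $U_t$ solves the continuum equation, not the scheme. For $t>0$ and real $y$, Lemma~\ref{lem:U}(b) and \eqref{eq:tent} give
\[
\Delta U_t(y)=\bar h_t(y):=\int_{-1}^1(1-|r|)\,h\Big(\frac{y+r}{\sqrt t}\Big)dr ,
\]
a weighted average of $h(\cdot/\sqrt t)$ over $[y-1,y+1]$. The \emph{consistency error} is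
\[
\rho_t(y)=U_{t+1}(y)-TU_t(y)=\tfrac12\Big[\int_t^{t+1}\theta(y/\sqrt s)\,ds-G(\bar h_t(y))\Big].
\]
Put $t_0=\max(1,\lambda^2/4,64/\lambda^2)$ and $C_1=\kappa\max(1,\frac1{24}+\frac\lambda4)$. For $t\ge t_0$,
\begin{equation}\label{eq:t0}
t\ge1,\qquad\lambda\sqrt t\ge8,\qquad \lambda(\sqrt{t+1}-\sqrt t)\le\frac\lambda{2\sqrt t}\le1 .
\end{equation}

\begin{lemma}\label{lem:rho}
For all $t\ge t_0$ and all real $y$:
\begin{itemize}
\item[(i)] $|\rho_t(y)|\le C_1/t$ if $|y|\le\lambda\sqrt t-1$;
\item[(ii)] $|\rho_t(y)|\le C_1/\sqrt t$ if $\big||y|-\lambda\sqrt t\big|<1$;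
\item[(iii)] $\rho_t(y)=0$ if $|y|\ge\lambda\sqrt t+1$.
\end{itemize}
\end{lemma}

\begin{proof}
The symmetries $\theta(-\xi)=1-\alpha-\theta(\xi)$, $\bar h_t(-y)=1-\bar h_t(y)$ and $G(1-v)=1-\alpha-G(v)$ show that $\rho_t$ is odd. So let $y\ge0$.

(i) For $|r|<1$ the point $(y+r)/\sqrt t$ lies in $(-\lambda,\lambda)$, where $h=\frac\alpha2+\theta\in[\frac\alpha2,1-\frac\alpha2]$. Hence $G(\bar h_t(y))=\bar h_t(y)-\frac\alpha2$ is the weighted average of $\theta((y+r)/\sqrt t)$. On $(-\lambda,\lambda)$ we have $|\theta''(\xi)|=\kappa|\xi|e^{-\xi^2/2}\le\kappa$. In the Taylor expansion in $r$ the linear term averages to zero, so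
\[
\big|G(\bar h_t(y))-\theta(y/\sqrt t)\big|\le\frac\kappa{2t}\int_{-1}^1(1-|r|)r^2\,dr=\frac\kappa{12t}.
\]
For $s\in[t,t+1]$, $|\theta(y/\sqrt s)-\theta(y/\sqrt t)|\le\kappa y(t^{-1/2}-s^{-1/2})\le\frac{\kappa y}{2t^{3/2}}\le\frac{\kappa\lambda}{2t}$. Together, $|\rho_t(y)|\le\frac12(\frac\kappa{12}+\frac{\kappa\lambda}2)/t$.

(ii) We have $\theta(\xi)\le\kappa(\lambda-\xi)_+$ for all $\xi$ and $h\le\frac\alpha2+\theta$ on $[0,\infty)$. For $s\in[t,t+1]$, \eqref{eq:t0} gives $\lambda\sqrt s-y<2$, so $0\le\theta(y/\sqrt s)\le2\kappa/\sqrt t$. For $|r|\le1$ we have $y+r>0$ and $\lambda\sqrt t-y-r<2$, so $\bar h_t(y)\le\frac\alpha2+2\kappa/\sqrt t$ and $0\le G(\bar h_t(y))\le2\kappa/\sqrt t$. Thus $\rho_t(y)$ is half the difference of two numbers in $[0,2\kappa/\sqrt t]$.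

(iii) Here $y+r\ge\lambda\sqrt t$ for $|r|\le1$, so $\bar h_t(y)=0$; and $y\ge\lambda\sqrt{t+1}$ by \eqref{eq:t0}, so $\theta(y/\sqrt s)=0$ for $s\le t+1$.
\end{proof}

The conjecture already follows. By Lemma~\ref{lem:scheme}(b), applied on $\mathbb Z+\frac12$ to $N_t$ and $U_t(\cdot-m)$,
\[
\mathcal E_{t+1}\le\mathcal E_t+\sup|\rho_t|\le\mathcal E_t+C_1/\sqrt t\qquad(t\ge t_0).
\]
With Lemma~\ref{lem:initial} for $t\le t_0+1$ this gives $\mathcal E_t=O(\sqrt t)$, and Lemma~\ref{lem:reading} gives $\beta_t=\lambda\sqrt t+O(t^{1/4})$.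

This argument cannot be improved by a better bound on $\sup|\rho_t|$. At $y=\lambda\sqrt t-\frac12$ we have $\bar h_t(y)\le\frac78(\frac\alpha2+2\kappa/\sqrt t)<\frac\alpha2$ for large $t$, so $G(\bar h_t(y))=0$ and $\rho_t(y)\ge\frac12\theta(\lambda-\frac1{2\sqrt t})\ge\kappa e^{-\lambda^2/2}/(4\sqrt t)$. The loss is in adding up suprema that are attained at different places. The layer $\big||y|-\lambda\sqrt t\big|<1$ moves with speed about $\lambda/(2\sqrt t)$, so a given site lies in it for $O(\sqrt t)$ steps and collects a total error $O(1)$ there. The interior error $C_1/t$ would still add up to $\log t$ at a fixed site, but there diffusion is available to carry it away. The next section turns these two remarks into a supersolution.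

\section{A bounded corrector}\label{sec:corrector}

We look for a bounded $w_t\ge0$ such that $U_t+w_t$ is a \emph{supersolution}: $U_{t+1}+w_{t+1}\ge T(U_t+w_t)$. Since $U_{t+1}-U_t=\rho_t+\frac12G(\bar h_t)$, this means
\begin{equation}\label{eq:super}
w_{t+1}-w_t+\rho_t\ \ge\ \tfrac12\big[G(\bar h_t+\Delta w_t)-G(\bar h_t)\big].
\end{equation}
A negative $\rho_t$ can be paid for by growth of $w$ in time, or by concavity of $w$ at a place where $G$ has slope $1$. Convexity of $w$ is harmful unless $G$ is flat.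

For the boundary layer we take a wave $\gamma(\lambda\sqrt t-|y|)$ that travels with the front. If $\gamma$ has slope $B$ near $0$, the wave grows by about $B\lambda/(2\sqrt t)$ per step in the layer, which is the order of $\rho_t$. A bounded $\gamma$ must bend: it can be concave on the inner side of the front at no cost, but it must be convex somewhere on the outer side. There $\bar h_t\in\{0,1\}$ lies at distance $\frac\alpha2$ inside a flat part of $G$, so convexity up to $\frac\alpha2$ is free. For the interior we take the parabola $D(4\lambda^2-y^2/t)_+$. Its second difference $-2D/t$ lowers $G$ in the middle of the interval. Near the right front $\bar h_t$ is close to $\frac\alpha2$ and $G$ cannot be lowered further, but where $|y|$ is of order $\sqrt t$ the parabola grows in time by order $1/t$ per step.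

Set $B=4C_1/\lambda$, $D=\max(C_1,8C_1/\lambda^2)$ and $L=2+4B/\alpha$. Let $\gamma\in C^1(\mathbb R)$ vanish on $(-\infty,-L]$ and have the continuous piecewise linear derivative
\[
\gamma'(z)=\begin{cases}\frac\alpha4(z+L),&-L\le z\le-2,\\ B,&-2\le z\le2,\\ B(3-z),&2\le z\le3,\\ 0,&z\ge3.\end{cases}
\]
Then $\gamma$ is bounded, nonnegative and nondecreasing, $\gamma''\le\frac\alpha4$ a.e., and $\gamma$ is affine on $[-2,2]$, concave on $[-2,\infty)$ and constant on $[3,\infty)$. For $t>0$ put
\[
w_t=g_t+p_t,\qquad g_t(y)=\gamma(\lambda\sqrt t-|y|),\qquad p_t(y)=D\,(4\lambda^2-y^2/t)_+ .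
\]
Both $g_t(y)$ and $p_t(y)$ are nondecreasing in $t$, and $0\le w_t\le W:=\sup\gamma+4D\lambda^2$. Let $t_1\ge t_0$ be an integer, depending only on $\alpha$, such that
\begin{equation}\label{eq:t1}
\frac{4D\lambda}{\sqrt t}\le\frac\alpha4\quad\text{and}\quad\frac{2D}t\le\theta\big(\tfrac58\lambda\big)\qquad\text{for all }t\ge t_1 .
\end{equation}

\begin{lemma}\label{lem:super}
Inequality \eqref{eq:super} holds for all $t\ge t_1$ and all real $y$.
\end{lemma}

\begin{proof}
Let $d=|y|$ and $z=\lambda\sqrt t-d$. We record three facts. If $d\ge1$, then $|y\pm1|$ are the numbers $d\pm1$, so $\Delta g_t(y)=\Delta\gamma(z)$. If $d<\lambda\sqrt t+1$, then $d+1<2\lambda\sqrt t$ by \eqref{eq:t0}, so $p_t$ is the parabola at $y$ and $y\pm1$, and $\Delta p_t(y)=-2D/t$. If $\Delta w_t(y)\le0$, the right side of \eqref{eq:super} is at most $0$, since $G$ is nondecreasing.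

\emph{Case A: $d\ge\lambda\sqrt t+1$.} Here $\rho_t=0$, so the left side is nonnegative. If $y<0$, then $\bar h_t=1$ and $G(\bar h_t)=1-\alpha=\max G$, so the right side is at most $0$. If $y>0$, then $\bar h_t=0$. By \eqref{eq:tent}, $\Delta g_t=\Delta\gamma(z)\le\frac\alpha4$. On $[0,\infty)$ the function $p_t$ is nonincreasing and Lipschitz with constant $4D\lambda/\sqrt t$, its slope at $2\lambda\sqrt t$, so
\[
\Delta p_t(y)=[p_t(y+1)-p_t(y)]+[p_t(y-1)-p_t(y)]\le0+\frac{4D\lambda}{\sqrt t}\le\frac\alpha4 .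
\]
Thus $\Delta w_t\le\frac\alpha2$, and the right side is $\frac12[0-0]=0$.

\emph{Case B: $\lambda\sqrt t-1<d<\lambda\sqrt t+1$.} Here $d>7$ and $|z|<1$, so $z\pm1\in(-2,2)$, where $\gamma$ is affine. Hence $\Delta g_t=0$, $\Delta w_t=-2D/t$, and the right side is at most $0$. By \eqref{eq:t0}, $\lambda\sqrt{t+1}-d\in(-1,2)$ also lies in the affine range, so
\[
g_{t+1}-g_t=B\lambda(\sqrt{t+1}-\sqrt t)\ge\frac{B\lambda}{2\sqrt{t+1}}\ge\frac{B\lambda}{4\sqrt t}=\frac{C_1}{\sqrt t}.
\]
By Lemma~\ref{lem:rho}(ii) the left side is nonnegative.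

\emph{Case C: $\frac12\lambda\sqrt t\le d\le\lambda\sqrt t-1$.} Here $d\ge4$ and $z-1\ge0$, so $\Delta g_t\le0$ by concavity, $\Delta w_t<0$, and the right side is at most $0$. By Lemma~\ref{lem:rho}(i) the left side is at least
\[
p_{t+1}-p_t-\frac{C_1}t=\frac{Dy^2}{t(t+1)}-\frac{C_1}t\ge\frac{D\lambda^2}{4(t+1)}-\frac{C_1}t\ge\frac{D\lambda^2}{8t}-\frac{C_1}t\ge0 .
\]

\emph{Case D: $d<\frac12\lambda\sqrt t$.} At $y$ and $y\pm1$ the argument of $\gamma$ exceeds $\frac12\lambda\sqrt t-1\ge3$, so $\Delta g_t=0$ and $\Delta w_t=-2D/t$. For $|r|\le1$ we have $|y+r|<\frac12\lambda\sqrt t+1\le\frac58\lambda\sqrt t$, so $\frac\alpha2+\theta(\frac58\lambda)\le\bar h_t\le1-\frac\alpha2$. By \eqref{eq:t1}, both $\bar h_t$ and $\bar h_t+\Delta w_t$ lie in $[\frac\alpha2,1-\frac\alpha2]$, where $G$ has slope $1$. The right side equals $-D/t\le-C_1/t$, and by Lemma~\ref{lem:rho}(i) the left side is at least $-C_1/t$.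
\end{proof}

No subsolution is needed: reflection converts an upper bound into a lower bound.

\begin{proposition}\label{prop:uniform}
For every $\mu_0$ with finite second moment, $C_*:=\sup_{t\ge0}\mathcal E_t<\infty$.
\end{proposition}

\begin{proof}
Let $C_2=\frac{\sigma^2}2+\frac18+\frac12(1-\alpha)t_1$. By Lemma~\ref{lem:initial}, $\mathcal E_t\le C_2$ for $t\le t_1$.

\emph{Upper bound.} On $\mathbb Z+\frac12$ let $N_t^+(y)=(U_t+w_t)(y-m)$. Lemma~\ref{lem:super} holds at all real points, so $N_{t+1}^+\ge TN_t^+$ for $t\ge t_1$, whatever the value of $m$. Since $w\ge0$, $N_{t_1}\le N_{t_1}^++C_2$. If $N_t\le N_t^++C_2$ with $t\ge t_1$, then Lemma~\ref{lem:scheme} gives $N_{t+1}=TN_t\le TN_t^++C_2\le N_{t+1}^++C_2$. Therefore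
\begin{equation}\label{eq:upper}
N_t(y)-U_t(y-m)\le C_2+W\qquad\text{for all }t\ge0,\ y\in\mathbb Z+\tfrac12 .
\end{equation}

\emph{Lower bound.} Reflection in the origin exchanges $\nu^L$ and $\nu^R$ and preserves \eqref{eq:rule}. So the laws of $-X_t$ evolve by the same rule, from an initial law with mean $-m$ and variance $\sigma^2$. Let $N_t^r(y)=E\psi(-X_t-y)$ be their potential; \eqref{eq:upper} gives $N_t^r(-y)-U_t(-y+m)\le C_2+W$. By \eqref{eq:psi} and \eqref{eq:moments},
\[
N_t(y)+N_t^r(-y)=\tfrac12E(X_t-y)^2-\tfrac18=\tfrac12(y-m)^2+\tfrac12(1-\alpha)t+\tfrac{\sigma^2}2-\tfrac18,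
\]
while $U_t(y-m)+U_t(m-y)=\frac12(y-m)^2+\frac12(1-\alpha)t$ by Lemma~\ref{lem:U}(c). Subtracting,
\[
N_t(y)-U_t(y-m)=\tfrac{\sigma^2}2-\tfrac18-\big[N_t^r(-y)-U_t(m-y)\big]\ge-\tfrac18-C_2-W .\qedhere
\]
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorems~\ref{thm:main} and \ref{thm:more}(c)]
By Proposition~\ref{prop:uniform}, $q_t\le q:=\sqrt{(4C_*+2\sigma^2)/\alpha}$ for all $t$, so Lemma~\ref{lem:reading} shows that $\beta_t-\lambda\sqrt t$ is bounded. For $\mu_0=\delta_0$ the bound reads $-q-1\le\beta_t-\lambda\sqrt t\le q+\frac32$ with $q=2\sqrt{C_*/\alpha}$ depending only on $\alpha$, which is Theorem~\ref{thm:main}. For general $\mu_0$, the left boundary $\beta^-(\mu_t)$ is the negative of the right boundary of the reflected process, to which the same bound applies.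
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(a)]
Let $a_t=\beta_t-\lambda\sqrt t$, a bounded sequence. The integers $\beta_t$ tend to infinity, so $\beta_{t+1}\ge\beta_t+1$ for infinitely many $t$, and for those $t\geq 1$ we have $a_{t+1}-a_t\ge1-\lambda/(2\sqrt t)$. Hence $\limsup a_t-\liminf a_t\ge\limsup(a_{t+1}-a_t)\ge1$.
\end{proof}

For part (b) we must recover $V_t=\Delta N_t$ from a bounded error in $N_t$. A second difference with step $1$ would give a useless $O(1)$ error. A second difference with step $k$ divides the error by $k^2$, at the price of averaging over a window of length $2k$, and monotonicity of the tails turns the averaging into a shift.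

\begin{proof}[Proof of Theorem~\ref{thm:more}(b)]
Let $\mu_0=\delta_0$, $t\ge1$, $y\in\mathbb Z+\frac12$, and let $k\ge1$ be an integer. Since $V_t$ and $h$ are nonincreasing, \eqref{eq:tentd}, Proposition~\ref{prop:uniform} and \eqref{eq:tent}, all centered at $y-k$, give
\begin{align*}
k^2V_t(y)&\le\sum_{|j|<k}(k-|j|)V_t(y-k+j)=N_t(y)-2N_t(y-k)+N_t(y-2k)\\
&\le4C_*+\int_{-k}^k(k-|r|)\,h\Big(\frac{y-k+r}{\sqrt t}\Big)dr\le4C_*+k^2h\Big(\frac{y-2k}{\sqrt t}\Big).
\end{align*}
Centering at $y+k$ reverses each inequality: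
\begin{align*}
k^2V_t(y)&\ge\sum_{|j|<k}(k-|j|)V_t(y+k+j)=N_t(y)-2N_t(y+k)+N_t(y+2k)\\
&\ge-4C_*+\int_{-k}^k(k-|r|)\,h\Big(\frac{y+k+r}{\sqrt t}\Big)dr\ge-4C_*+k^2h\Big(\frac{y+2k}{\sqrt t}\Big).
\end{align*}
For real $\xi$ we have $P(X_t/\sqrt t>\xi)=V_t(y)$ with $y=\lfloor\xi\sqrt t\rfloor+\frac12$, and $|y-\xi\sqrt t|\le\frac12$. With $\varepsilon=\max\big(\frac{2k+1/2}{\sqrt t},\frac{4C_*}{k^2}\big)$ we obtain
\[
h(\xi+\varepsilon)-\varepsilon\le P(X_t/\sqrt t>\xi)\le h(\xi-\varepsilon)+\varepsilon\qquad\text{for all }\xi\in\mathbb R .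
\]
Since $1-h$ is the distribution function of $\pi$, passing to complements shows that the L\'evy distance between $\pi$ and the law of $X_t/\sqrt t$ is at most $\varepsilon$. The choice $k=\lceil t^{1/6}\rceil$ balances the two terms and gives $\varepsilon=O(t^{-1/3})$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{FGPS} Laura Florescu, Shirshendu Ganguly, Yuval Peres and Joel Spencer, \emph{Heat diffusion with frozen boundary}, arXiv:1503.08534 (2015).
\end{thebibliography}
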